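\title{Index-based coding is optimal for noisy shuffling channels with Bernoulli sampling}

\begin{abstract}
A message is stored in $M$ sequences of length about $\beta\log M$. Each sequence is read once with probability $1-q$ and lost otherwise, the reads pass through a memoryless channel with finite alphabets and capacity $C$, and they arrive in random order. We prove that the capacity is $(1-q)(C-1/\beta)^+$, the rate of index-based coding, as conjectured by Shomorony and Heckel, and that the strong converse holds. The converse compares the output with a reference law built from sub-collections of $M^{1-\epsilon}$ sequences. The same method gives the capacity for an arbitrary sampling law when the decoder knows which reads are copies of the same sequence.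
\end{abstract}

\section{The channel and the results}\label{sec:intro}

Suppose that a message is written on many short sequences, and that the sequences are read back with noise, incompletely, and in no particular order. How much of the capacity of the noisy channel survives the loss of order? Naming one of $M$ sequences takes $\log M$ bits, while a sequence of length $L$ carries a number of bits proportional to $L$. The two quantities compete when $L$ is of order $\log M$, and this is the regime studied here.

\subsection*{The model}

Logarithms are to base $2$, and $[t]^+=\max(t,0)$. A \emph{finite channel} $V:\mathcal X\to\mathcal Z$ is a family of probabilities $V(\cdot|x)$, $x\in\mathcal X$, on $\mathcal Z$, with both alphabets finite. It acts on words symbol by symbol: $V(z|x)=\prod_{\ell=1}^LV(z_\ell|x_\ell)$ for $x\in\mathcal X^L$, $z\in\mathcal Z^L$. For a probability $P$ on $\mathcal X$, the output law is $(PV)(z)=\sum_xP(x)V(z|x)$ and the mutual information is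
\[
I(P;V)=\sum_{x}P(x)\,D\bigl(V(\cdot|x)\,\|\,PV\bigr),\qquad D(\alpha\|\alpha')=\sum_z\alpha(z)\log\frac{\alpha(z)}{\alpha'(z)} .
\]
It is continuous in $P$ and lies in $[0,\log|\mathcal X|]$. The \emph{capacity} of $V$ is $\max_PI(P;V)$.

Fix a finite channel $W:\mathcal X\to\mathcal Y$ of capacity $C$, a number $\beta>0$ and a probability $(q_0,q_1,\dots)$ on $\{0,1,2,\dots\}$. Let $M\to\infty$, and let $L=L_M$ be integers with $L/\log M\to\beta$. The \emph{noisy shuffling-sampling channel} takes as input a tuple $x=(x_1,\dots,x_M)$ of sequences $x_i\in\mathcal X^L$ and acts in three stages.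
\begin{itemize}
\item[(i)] \emph{Sampling.} The sequence $x_i$ is drawn $N_i$ times, where $N_1,\dots,N_M$ are independent with law $(q_n)$.
\item[(ii)] \emph{Noise.} Each drawn copy passes independently through $W$.
\item[(iii)] \emph{Shuffling.} The $\sum_iN_i$ outputs are delivered in uniformly random order.
\end{itemize}
A \emph{code} is a set $\mathcal C\subseteq(\mathcal X^L)^M$ together with a decoder, and its \emph{rate} is $\log|\mathcal C|/(ML)$. The transmitted codeword is uniform on $\mathcal C$; sampling, noise and shuffling are independent of it and of each other. A rate $R$ is \emph{achievable} if there are codes of rate at least $R$ whose error probability tends to $0$, and the \emph{capacity} is the supremum of the achievable rates. We say that the \emph{strong converse} holds at $R_0$ if, for every $R>R_0$ and every sequence of codes of rate at least $R$, the error probability tends to $1$. In \emph{Bernoulli$(1-q)$ sampling}, $q_0=q$ and $q_1=1-q$: each sequence is seen once or not at all.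

\subsection*{The natural guess}

The direct way to defeat the shuffle is \emph{index-based coding}. Each sequence is a word of a good code for $W$ and so carries about $LC$ bits. About $\log M\approx L/\beta$ of these bits state the position $i$ of the sequence, and the rest are payload. The decoder decodes each output separately and sorts by the decoded positions; an outer code repairs the missing and the wrongly decoded positions. Under Bernoulli$(1-q)$ sampling a fraction $1-q$ of the payloads arrives, which gives the rate $(1-q)(C-1/\beta)$ when this is positive.

The noiseless case suggests that nothing better is possible. Let $W$ be the identity, so $C=\log|\mathcal X|$, and let $q=0$. The decoder learns only the multiset of the $x_i$. With $n=|\mathcal X|^L$, the number of multisets is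
\[
\binom{n+M-1}{M}\le\Bigl(\frac{e(n+M)}{M}\Bigr)^M\le(2e)^M\,2^{M[L\log|\mathcal X|-\log M]^+},
\]
so no rate above $[C-1/\beta]^+$ can be decoded. Shomorony and Heckel \cite{SH} state that index-based coding achieves the rate above and conjecture that it is optimal for Bernoulli sampling, that is, that the capacity equals $(1-q)[C-1/\beta]^+$. We prove this conjecture.

\subsection*{Results}

\begin{theorem}\label{thm:bernoulli}
Let $W$ be a finite channel of capacity $C$, let $\beta>0$ and $q\in[0,1]$. For Bernoulli$(1-q)$ sampling the capacity is
\[
(1-q)\,[C-1/\beta]^+,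
\]
and index-based coding achieves it. The strong converse holds at this value, even if the decoder is told which inputs were sampled.
\end{theorem}

In particular, for $q<1$ the capacity is positive if and only if $\beta C>1$.

\begin{remark}\label{rem:pattern}
Let $S=\{i:N_i=1\}$ be the sampled set. The proof of Theorem~\ref{thm:bernoulli} in Sections \ref{sec:converse} and \ref{sec:index} uses only two properties of the sampling:
\begin{itemize}
\item[(S1)] $S$ is independent of the codeword, and given both, the sequences $x_i$, $i\in S$, undergo stages (ii) and (iii);
\item[(S2)] $|S|/M\to1-q$ in probability.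
\end{itemize}
Bernoulli sampling satisfies (S2) by Chebyshev's inequality. The theorem therefore holds for every single-draw sampling pattern with (S1) and (S2), whatever the dependence among the $N_i$.
\end{remark}

For a general law $(q_n)$, consider the \emph{clustered channel}, whose decoder knows which outputs are copies of the same input: for each $i$ with $N_i\ge1$ it receives the \emph{cluster} of the $N_i$ noisy copies of $x_i$, and the clusters come in uniformly random order. Read position by position, a cluster of size $n$ is a word in $(\mathcal Y^n)^L$, the output of $x_i$ through the finite channel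
\[
W_n:\mathcal X\to\mathcal Y^n,\qquad W_n(y_1,\dots,y_n|x)=\prod_{k=1}^nW(y_k|x).
\]

\begin{theorem}\label{thm:cluster}
For every law $(q_n)$, the capacity of the clustered channel is
\[
\max_PF(P),\qquad F(P)=\sum_{n\ge1}q_n\,\bigl[I(P;W_n)-1/\beta\bigr]^+,
\]
the maximum being over probabilities $P$ on $\mathcal X$, and the strong converse holds. Consequently $\max_PF$ is an upper bound, with strong converse, on the capacity of the unclustered channel for every sampling law. If $q_0+q_1=1$ the two models coincide, and with $q=q_0$ the formula gives $(1-q)[C-1/\beta]^+$.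
\end{theorem}

For the binary channel that erases each symbol with probability $p$, a symbol is lost in a cluster of size $n$ only if all $n$ copies erase it, so $I(P;W_n)=(1-p^n)H(P)$, where $H$ denotes entropy, and $\max_PF=\sum_nq_n[1-p^n-1/\beta]^+$. The positive part sits inside the sum: cluster sizes that carry too little information to pay for their position contribute nothing, and they cost nothing.

\subsection*{The difficulty}

The following computation is not used later, but it shows what a converse has to overcome. Let $q=0$, let $X$ be the random codeword, $Y=(Y_1,\dots,Y_M)$ the outputs in their true order, $\sigma$ the uniform permutation and $\tilde Y_j=Y_{\sigma(j)}$. The pairs $(\tilde Y,\sigma)$ and $(Y,\sigma)$ determine each other, so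
\[
H(\tilde Y|X)=H(Y|X)+\log M!-H(\sigma|X,\tilde Y).
\]
Moreover $H(Y|X)=\sum_jH(\tilde Y_j|X_{\sigma(j)})$, since both sides are the mean of $\sum_iH(W(\cdot|x_i))$ at $x=X$. With $H(\tilde Y)\le\sum_jH(\tilde Y_j)$ and $I(X_{\sigma(j)};\tilde Y_j)\le LC$ this gives
\begin{equation}\label{eq:entropy}
I(X;\tilde Y)\le MLC-\log M!+H(\sigma|X,\tilde Y).
\end{equation}
Since $\log M!=ML(1/\beta+o(1))$, the first two terms are the conjectured answer. The last term measures the doubt about which input produced which output that remains when the codeword is known. It need not be small: if all $x_i$ are equal, it is $\log M!$. A code might therefore try to avoid the cost of the order by making its sequences so similar that the order hardly matters.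

For exact repetition this fails by counting. If a codeword has only $K$ distinct sequences, each repeated $M/K$ times, then up to order there are at most $|\mathcal X|^{KL}$ such codewords, and $K\le M^{1-\epsilon}$ forces rate $0$. With noise, however, distinct sequences can be confusable, and counting codewords proves nothing. The substitute is the following dichotomy, applied to each output separately. If an output could plausibly come from only $M^{2\epsilon}$ of the stored sequences, it loses almost the full $\log M$ bits. If it could come from more, then its probability under the whole codeword is matched by its probability under a random sub-collection of $M^{1-\epsilon}$ sequences. Such a sub-collection is described by $o(ML)$ bits, so these outputs carry $o(L)$ bits each.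

\section{Reference laws for a shuffled output}\label{sec:reference}

We start from a standard one-shot converse.

\begin{lemma}\label{lem:oneshot}
Let a uniform message $w$ from a finite set $\mathcal C$ produce an output $Z$ with law $\Phi(\cdot|w)$ on a countable set, and let the decoder be possibly randomized. For every probability $\Lambda$ on the output set and every $\gamma>0$, the probability of correct decoding satisfies
\[
P_{\rm correct}\le\Pr\Bigl[\log\frac{\Phi(Z|w)}{\Lambda(Z)}>\log\gamma\Bigr]+\frac{\gamma}{|\mathcal C|}.
\]
\end{lemma}

\begin{proof}
Let $d(w|z)$ be the probability that $z$ is decoded to $w$. Then $P_{\rm correct}=|\mathcal C|^{-1}\sum_{w,z}\Phi(z|w)d(w|z)$. The pairs with $\Phi(z|w)>\gamma\Lambda(z)$ contribute at most the first term, because $d\le1$. The other pairs contribute at most $\gamma|\mathcal C|^{-1}\sum_z\Lambda(z)\sum_wd(w|z)\le\gamma/|\mathcal C|$.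
\end{proof}

A strong converse at $R_0$ thus reduces to finding one \emph{reference law} $\Lambda$, the same for all codewords, such that the log-ratio exceeds $MLR_0$ by little, with probability close to $1$ uniformly in the codeword. We may also help the decoder. If $Z$ can be generated from another output $Z'$ by a randomization that does not depend on the message, then a decoder for $Z$ yields a randomized decoder for $Z'$ with the same $P_{\rm correct}$, and it suffices to apply the lemma to $Z'$.

In this section and in Section~\ref{sec:key} the setting is as follows: $V:\mathcal X\to\mathcal Z$ is a finite channel, $m\ge2$ and $L\ge1$ are integers, $x=(x_1,\dots,x_m)\in(\mathcal X^L)^m$ is arbitrary, the $Y_i\sim V(\cdot|x_i)$ are independent, and $\tilde Y$ is the uniformly shuffled tuple $(Y_1,\dots,Y_m)$. Its law is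
\[
\Phi(y|x)=\frac1{m!}\sum_\sigma\prod_{j=1}^mV(y_j|x_{\sigma(j)}).
\]
This permanent couples all outputs. The first step replaces it by a product, at the price of a constant per output. Let $Q=\frac1m\sum_{i=1}^mV(\cdot|x_i)$ be the output law of a uniformly chosen sequence of $x$.

\begin{lemma}\label{lem:permanent}
For all $y\in(\mathcal Z^L)^m$, $\ \Phi(y|x)\le e^m\prod_{j=1}^mQ(y_j)$.
\end{lemma}

\begin{proof}
Extend the sum from permutations to all maps of $\{1,\dots,m\}$ to itself. The larger sum factors as $\prod_j\sum_iV(y_j|x_i)=m^m\prod_jQ(y_j)$, and $m^m/m!\le e^m$ because the left side is one term of the exponential series.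
\end{proof}

The law $Q^{\otimes m}$ would be an ideal reference, but it depends on $x$. Two laws that do not depend on $x$ come to mind.

The first is $\Gamma^{\otimes m}$ for a fixed probability $\Gamma$ on $\mathcal Z^L$. Call $z\in\mathcal Z^L$ \emph{reachable} if $V(z|u)>0$ for some $u\in\mathcal X^L$, and assume that $\Gamma>0$ on reachable words. For $y$ with $Q(y)>0$ put
\[
\pi_j(y)=\frac{V(y|x_j)}{mQ(y)},\qquad\text{and let}\qquad D_i=\log\frac{V(Y_i|x_i)}{\Gamma(Y_i)} .
\]
The numbers $\pi_j(y)$ sum to $1$; $\pi_j(y)$ is the posterior probability that $y$ came from $x_j$ when the source is uniform a priori. The quantity $D_i$ is the information that $Y_i$ would carry, relative to $\Gamma$, if its source were known. The cost of the output $Y_i$ under this reference is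
\begin{equation}\label{eq:identity}
\log\frac{Q(Y_i)}{\Gamma(Y_i)}=D_i-\log m+\log\frac1{\pi_i(Y_i)},
\end{equation}
a pointwise form of the three terms in \eqref{eq:entropy}. It is the desired bound unless the true source has a polynomially small posterior probability.

The second candidate is the average of the laws $Q^{\otimes m}$ over all possible $x$. It handles every output, but the term of the true $x$ has weight $|\mathcal X|^{-mL}$, and this costs $mL\log|\mathcal X|$ bits, which is the trivial bound.

We combine the two, averaging only over short tuples. Let $K\ge1$. For $a=(a_1,\dots,a_K)\in(\mathcal X^L)^K$ let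
\[
Q_a=\frac1K\sum_{k=1}^KV(\cdot|a_k),\qquad R_a=\tfrac12Q_a+\tfrac12\Gamma,
\]
and define
\begin{equation}\label{eq:Lambda}
\Lambda(y_1,\dots,y_m)=|\mathcal X|^{-KL}\sum_{a\in(\mathcal X^L)^K}\ \prod_{j=1}^mR_a(y_j).
\end{equation}
This is a probability that does not depend on $x$. The mixture $R_a$ lets each output be compared with the better of $Q_a$ and $\Gamma$, for one extra bit. Both $\Phi(\cdot|x)$ and $\Lambda$ are symmetric in the $y_j$, so they take the same values at $\tilde Y$ and at $Y$. Keeping a single term of \eqref{eq:Lambda} and using Lemma~\ref{lem:permanent}, we obtain for \emph{every} $a$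
\begin{equation}\label{eq:basic}
\log\frac{\Phi(\tilde Y|x)}{\Lambda(\tilde Y)}\le KL\log|\mathcal X|+m\log e+\sum_{i=1}^m\log\frac{Q(Y_i)}{R_a(Y_i)} .
\end{equation}
Because \eqref{eq:basic} holds for all $a$ at once, $a$ may depend on $x$ and on additional randomness. We always take a random sub-collection of $x$:
\begin{equation}\label{eq:sub}
K=\lceil m^{1-\epsilon}\rceil,\qquad a=(x_{J_1},\dots,x_{J_K}),
\end{equation}
where $0<\epsilon<\frac12$ and $J_1,\dots,J_K$ are uniform on $\{1,\dots,m\}$, independent of each other and of the $Y_i$ and the shuffle. To compare $Q_a$ with its mean $Q$ we use the multiplicative Chernoff bound: if $\Sigma$ is a sum of independent variables $\zeta_k\in[0,1]$ and $\nu=\mathbb E\Sigma$, then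
\begin{equation}\label{eq:chernoff}
\Pr[\Sigma\le\nu/2]\le e^{-\nu/8}.
\end{equation}
Indeed, $e^{-s}\le1-s+s^2/2$ for $s\ge0$ and $\zeta_k^2\le\zeta_k$ give $\mathbb Ee^{-\zeta_k/2}\le e^{-3\mathbb E\zeta_k/8}$, and Markov's inequality gives $\Pr[\Sigma\le\nu/2]\le e^{\nu/4}\,\mathbb Ee^{-\Sigma/2}\le e^{\nu/4-3\nu/8}$.

\section{The erasure channel by hand}\label{sec:erasure}

Let $V=W$ be the binary erasure channel: $\mathcal X=\{0,1\}$, $\mathcal Y=\{0,1,?\}$, $W(x|x)=1-p$, $W(?|x)=p$, with $0<p<1$. Its capacity is $C=1-p$. Take $q=0$, so $m=M$.

The case $p=\frac12$, $\beta=\frac32$ already needs the method. Here $C-1/\beta=\frac12-\frac23<0$, so the claim is that the capacity is $0$. Counting inputs does not show this: there are at least $\binom{2^L}{M}\ge(2^L/M)^M=2^{ML(1/3+o(1))}$ codewords that differ as sets. Nor is there a reason for the last term of \eqref{eq:entropy} to be small. If the $x_j$ are independent uniform words and an output has $k$ unerased symbols, the expected number of other sequences that agree with it is $(M-1)2^{-k}$, which is $M^{1/4+o(1)}$ for $k=L/2$.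

Return to general $p$ and an arbitrary codeword $x$. For $y\in\mathcal Y^L$ let $k(y)$ be the number of unerased symbols and $\varphi(y)=(1-p)^{k(y)}p^{L-k(y)}$. Call $u\in\mathcal X^L$ \emph{compatible} with $y$ if it agrees with $y$ at the unerased positions. Then $W(y|u)=\varphi(y)$ if $u$ is compatible with $y$, and $W(y|u)=0$ otherwise. Let $\Gamma$ be the output law of a uniform input, $\Gamma(y)=\varphi(y)2^{-k(y)}$. Then $D_i=k(Y_i)$, a binomial variable of mean $LC$. If $c(y)$ and $c_a(y)$ count the indices $j$ with $x_j$ compatible with $y$ and the indices $k$ with $a_k$ compatible with $y$, then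
\[
Q(y)=\varphi(y)\frac{c(y)}m,\qquad Q_a(y)=\varphi(y)\frac{c_a(y)}K,
\]
and the posterior is flat: $\pi_j(y)=1/c(y)$ on the compatible indices. We bound the terms of \eqref{eq:basic}.

\emph{Few candidates: $c(Y_i)<m^{2\epsilon}$.} By $R_a\ge\frac12\Gamma$ and \eqref{eq:identity}, the term is at most $1+k(Y_i)-\log m+\log c(Y_i)<1+k(Y_i)-(1-2\epsilon)\log m$.

\emph{Many candidates: $c(Y_i)\ge m^{2\epsilon}$.} Given $Y_i=y$, the count $c_a(y)$ is binomial with mean $Kc(y)/m\ge m^{\epsilon}$. By \eqref{eq:chernoff}, outside an event of probability $e^{-m^\epsilon/8}$ it exceeds half its mean. Then $Q_a(y)\ge\frac12Q(y)$, $R_a(y)\ge\frac14Q(y)$, and the term is at most $2$.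

On the exceptional event the term is still at most $1+\log(1/\Gamma(Y_i))\le 1+L\log(1/\kappa)$ with $\kappa=\min(p,\frac{1-p}2)$. Altogether,
\[
\log\frac{\Phi(\tilde Y|x)}{\Lambda(\tilde Y)}\le KL+m\log(4e)+\sum_{i=1}^m\bigl[k(Y_i)-(1-2\epsilon)\log m\bigr]^++BL\log\tfrac1\kappa,
\]
where the number $B$ of exceptional outputs has mean at most $me^{-m^\epsilon/8}$. For $p=\frac12$, $\beta=\frac32$ and $\epsilon=\frac1{16}$, we have $(1-2\epsilon)\log m=(\frac7{12}+o(1))L$, while $k(Y_i)\le\frac{13}{24}L$ except with probability $O(1/L)$ by Chebyshev's inequality, and $k(Y_i)\le L$ always. The right side therefore has mean $o(ML)$, uniformly in $x$. By Markov's inequality and Lemma~\ref{lem:oneshot}, every positive rate has error probability tending to $1$.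

No structure of the codeword was used: each output chooses its own case.

\section{The key lemma}\label{sec:key}

For a general channel the posterior $\pi(y)$ is not flat. A few indices may carry most of the mass $Q(y)$, and the sub-collection contains a given index with probability at most $K/m$, so it cannot be expected to reproduce that part. It does reproduce the part of $Q(y)$ that is spread over indices of small posterior probability. Call $j$ \emph{light for $y$} if $\pi_j(y)\le m^{-2\epsilon}$, and let
\[
\mu(y)=\sum_{j\text{ light for }y}\pi_j(y)
\]
be the light fraction of $Q(y)$. On the erasure channel $\mu(y)$ is $0$ or $1$. In general a new case appears: the true source of $y$ is light, so \eqref{eq:identity} is useless, and $\mu(y)$ is tiny, so $Q_a(y)$ may be far below $Q(y)$. This case is rare, because $\mu(y)$ is exactly the posterior probability that the source of $y$ is light.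

\begin{lemma}\label{lem:key}
In the setting of Section~\ref{sec:reference}, let $0<\epsilon<\frac12$, let $0<\kappa\le1$, and suppose that $\Gamma(z)\ge\kappa^L$ for all reachable $z$. Let $\Lambda$ be given by \eqref{eq:Lambda} with $K=\lceil m^{1-\epsilon}\rceil$; it depends only on $(m,L,V,\Gamma,\epsilon)$. Then for every $x\in(\mathcal X^L)^m$ there is a random variable $B\ge0$, a function of the $Y_i$ and the $J_k$, such that almost surely
\[
\log\frac{\Phi(\tilde Y|x)}{\Lambda(\tilde Y)}\le KL\log|\mathcal X|+m\log(4eL)+\sum_{i=1}^m\bigl[D_i-(1-2\epsilon)\log m\bigr]^++BL\log\tfrac1\kappa,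
\]
and $\mathbb EB\le m\bigl(\frac1L+e^{-m^\epsilon/(8L)}\bigr)$.
\end{lemma}

\begin{proof}
Almost surely $V(Y_i|x_i)>0$, so $Y_i$ is reachable and $Q(Y_i)>0$. Take $a$ as in \eqref{eq:sub} and bound the $i$th term of the sum in \eqref{eq:basic} in three cases.
\begin{itemize}
\item[(a)] \emph{$i$ is not light for $Y_i$.} Then $\log(1/\pi_i(Y_i))<2\epsilon\log m$. By $R_a\ge\frac12\Gamma$ and \eqref{eq:identity}, the term is at most $1+D_i-(1-2\epsilon)\log m$.
\item[(b)] \emph{$i$ is light for $Y_i$ and $Q_a(Y_i)\ge Q(Y_i)/(2L)$.} By $R_a\ge\frac12Q_a$, the term is at most $\log(4L)$.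
\item[(c)] \emph{$i$ is light for $Y_i$ and $Q_a(Y_i)<Q(Y_i)/(2L)$;} call such an $i$ \emph{bad}. By $Q\le1$ and $R_a\ge\frac12\Gamma$, the term is at most $1+L\log\frac1\kappa$.
\end{itemize}
In every case the term is at most
\[
\log(4L)+\bigl[D_i-(1-2\epsilon)\log m\bigr]^++\mathbf 1\{i\text{ bad}\}\,L\log\tfrac1\kappa .
\]
Let $B$ be the number of bad $i$. Summing and inserting in \eqref{eq:basic} gives the inequality. To bound $\mathbb EB$, split the bad indices according to the size of $\mu(Y_i)$.

\emph{Small light fraction.} Exchanging the sums over $i$ and $y$, and using $V(y|x_i)=mQ(y)\pi_i(y)$,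
\[
\sum_{i=1}^m\Pr\bigl[i\text{ light for }Y_i,\ \mu(Y_i)<\tfrac1L\bigr]=\sum_{y:\,\mu(y)<1/L}\ \sum_{i\text{ light for }y}V(y|x_i)=\sum_{y:\,\mu(y)<1/L}mQ(y)\mu(y)\le\frac mL .
\]

\emph{Large light fraction.} Fix $i$ and condition on $Y_i=y$ with $\mu(y)\ge1/L$; the $J_k$ remain independent and uniform. Let $\xi_k=\pi_{J_k}(y)\mathbf 1\{J_k\text{ light for }y\}$. Then $\xi_k\in[0,m^{-2\epsilon}]$, $\mathbb E\xi_k=\mu(y)/m$, and
\[
Q_a(y)=\frac{mQ(y)}K\sum_{k=1}^K\pi_{J_k}(y)\ge\frac{mQ(y)}K\sum_{k=1}^K\xi_k .
\]
The variables $m^{2\epsilon}\xi_k$ lie in $[0,1]$, and their sum has mean $Km^{2\epsilon-1}\mu(y)\ge m^\epsilon/L$. By \eqref{eq:chernoff}, outside an event of probability at most $e^{-m^\epsilon/(8L)}$ we have $\sum_k\xi_k>K\mu(y)/(2m)$, hence $Q_a(y)\ge\frac12\mu(y)Q(y)\ge Q(y)/(2L)$, and $i$ is not bad. So the expected number of bad $i$ with $\mu(Y_i)\ge1/L$ is at most $me^{-m^\epsilon/(8L)}$.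
\end{proof}

The threshold $1/L$ for $\mu$ meets three demands. It tends to $0$, so that the bad outputs, which may cost order $L$ bits each, form a vanishing fraction. Its logarithm is $o(L)$, so that case (b) is cheap. And $m^\epsilon/L\to\infty$ when $L$ is of order $\log m$, so that the Chernoff bound is effective. Finiteness of $\mathcal X$ makes the description cost $KL\log|\mathcal X|$ equal to $o(mL)$; finiteness of $\mathcal Z$ will provide $\kappa$. The uniform order enters through the formula for $\Phi$ and Lemma~\ref{lem:permanent}.

Both converses use the lemma in the following form, in which the $D_i$ are replaced by typical upper bounds and the auxiliary variables $J_k$ have disappeared.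

\begin{corollary}\label{cor:key}
Under the hypotheses of Lemma~\ref{lem:key}, let $d_1,\dots,d_m$ be real numbers and $\alpha\ge0$ with $\Pr[D_i>d_i]\le\alpha$ for all $i$, and let $\eta>0$. Then
\[
\log\frac{\Phi(\tilde Y|x)}{\Lambda(\tilde Y)}\le KL\log|\mathcal X|+m\log(4eL)+\sum_{i=1}^m\bigl[d_i-(1-2\epsilon)\log m\bigr]^++\eta mL
\]
except with probability at most $\eta^{-1}\log\frac1\kappa\cdot\bigl(\frac1L+e^{-m^\epsilon/(8L)}+\alpha\bigr)$.
\end{corollary}

\begin{proof}
Since $V\le1$ and $\Gamma(Y_i)\ge\kappa^L$, we have $D_i\le L\log\frac1\kappa$. Since $(1-2\epsilon)\log m\ge0$, it follows that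
\[
\bigl[D_i-(1-2\epsilon)\log m\bigr]^+\le\bigl[d_i-(1-2\epsilon)\log m\bigr]^++\mathbf 1\{D_i>d_i\}\,L\log\tfrac1\kappa .
\]
Let $B'$ be the number of $i$ with $D_i>d_i$, so $\mathbb EB'\le m\alpha$. The claimed inequality holds whenever $(B+B')\log\frac1\kappa\le\eta m$, and Markov's inequality bounds the probability of the complement.
\end{proof}

\section{The strong converse for single-draw sampling}\label{sec:converse}

Assume (S1) and (S2). Let $R>(1-q)[C-1/\beta]^+$ and consider codes with $|\mathcal C|\ge2^{MLR}$. We give $S$ to the decoder and show that $P_{\rm correct}\to0$. Let $m=|S|$, and let $\Pr(S)$ denote the law of $S$, which by (S1) is the same for all codewords.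

\emph{The case $q=1$.} Here $m$ may be too small to lose $\log M$ bits per output, but so little is received that no loss is needed. Give the decoder $S$ and the sequences $(x_i)_{i\in S}$, from which the true output can be generated. Let $\Lambda$ be $\Pr(S)$ times the uniform law on $(\mathcal X^L)^S$. The log-ratio in Lemma~\ref{lem:oneshot} equals $mL\log|\mathcal X|$. With $\gamma=2^{MLR/2}$,
\[
P_{\rm correct}\le\Pr\bigl[m\log|\mathcal X|>MR/2\bigr]+2^{-MLR/2}\to0,
\]
because $m/M\to0$ in probability and $R>0$.

\emph{The case $q<1$.} Given $S$ and the codeword $x$, the output $\tilde Y$ is the shuffle of the noisy versions of $x_S=(x_i)_{i\in S}$, which is the setting of Section~\ref{sec:reference} with $V=W$. It remains to choose $\Gamma$. The sequences $x_i$ are arbitrary, so we need a single $\Gamma$ for which $D_i$ is at most about $LC$ for every input word. The Kuhn--Tucker conditions for capacity \cite[Theorem 4.5.1]{Gal} provide it: if $P$ attains $C=\max_PI(P;W)$ and $G=PW$, then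
\begin{equation}\label{eq:KT}
D\bigl(W(\cdot|u)\,\|\,G\bigr)\le C\qquad\text{for every }u\in\mathcal X .
\end{equation}
In particular $G(y)>0$ whenever $W(y|u)>0$ for some $u$. Let $\kappa>0$ be the minimum of $G$ over such $y$, and let $v$ be the maximum over $u\in\mathcal X$ of the variance of $\log\frac{W(Y|u)}{G(Y)}$ for $Y\sim W(\cdot|u)$. Both $\kappa>0$ and $v<\infty$ hold because the alphabets are finite. Take $\Gamma=G^{\otimes L}$, which is at least $\kappa^L$ on reachable words.

Fix $\eta>0$ and $\epsilon\in(0,\frac12)$. For $m\ge2$ let $\Lambda_m$ be the law of Lemma~\ref{lem:key}, and for $m\le1$ let $\Lambda_m$ be any probability on $(\mathcal Y^L)^m$. With the reference $\Lambda(S,y)=\Pr(S)\Lambda_{|S|}(y)$ the factor $\Pr(S)$ cancels, and the log-ratio in Lemma~\ref{lem:oneshot} is $\log\bigl(\Phi(\tilde Y|x_S)/\Lambda_m(\tilde Y)\bigr)$.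

Each $D_i$ is a sum of $L$ independent terms with mean at most $C$, by \eqref{eq:KT}, and variance at most $v$. By Chebyshev's inequality, $\Pr[D_i>L(C+\eta)]\le v/(\eta^2L)$. By (S2) there are numbers $\delta_M\to0$ such that the event $\mathcal E_M=\{|m/M-(1-q)|\le\delta_M\}$ has probability tending to $1$. Condition on $x$ and on a set $S$ in $\mathcal E_M$. For large $M$ we have $m\ge(1-q)M/2\ge2$, and Corollary~\ref{cor:key} applies with $d_i=L(C+\eta)$ and $\alpha=v/(\eta^2L)$. Its exceptional probability tends to $0$, because $L\to\infty$ and $m^\epsilon/L\ge((1-q)M/2)^\epsilon/L\to\infty$. Its four terms, divided by $ML$, behave as follows: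
\begin{itemize}
\item $K\log|\mathcal X|/M\le2M^{-\epsilon}\log|\mathcal X|\to0$;
\item $(m/M)\log(4eL)/L\to0$;
\item since $m/M\le1-q+\delta_M$ and $(\log m)/L\ge\bigl(\log M+\log\frac{1-q}2\bigr)/L\to1/\beta$, the third term is at most $(1-q)\bigl[C+\eta-\frac{1-2\epsilon}\beta\bigr]^++o(1)$;
\item the last term is at most $\eta$.
\end{itemize}
All these bounds are uniform in $x$ and in $S\in\mathcal E_M$. Hence, with probability $1-o(1)$,
\begin{equation}\label{eq:final1}
\frac1{ML}\log\frac{\Phi(\tilde Y|x_S)}{\Lambda_m(\tilde Y)}\le(1-q)\Bigl[C+\eta-\frac{1-2\epsilon}\beta\Bigr]^++\eta+o(1).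
\end{equation}
Choose $\eta,\epsilon,\tau>0$ so small that the right side of \eqref{eq:final1} is below $R-\tau$ for large $M$. Lemma~\ref{lem:oneshot} with $\gamma=2^{ML(R-\tau)}$ gives $P_{\rm correct}\le o(1)+2^{-ML\tau}\to0$. This proves the strong converse in Theorem~\ref{thm:bernoulli}.

\section{Index-based coding}\label{sec:index}

For completeness we prove that index-based coding achieves every rate below $(1-q)[C-1/\beta]^+$. Rate $0$ is achieved by a single codeword, so let $q<1$ and $C>1/\beta$. Fix $r$ and $\delta$ with $1/\beta<r<C$ and $q<\delta<1$.

\emph{Inner code.} Shannon's coding theorem states that for $r<C$ there are codes for $W$ of length $L$ with $2^{\lfloor rL\rfloor}$ words whose maximal error probability $\varepsilon_L$ tends to $0$ as $L\to\infty$. Label the words by pairs (index, payload) of $b=\lceil\log M\rceil$ and $A=\lfloor rL\rfloor-b$ bits. Then $A/L\to r-1/\beta>0$, and the indices include $1,\dots,M$.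

\emph{Outer code.} Let $d=\lceil\delta M\rceil$. Among the words of length $M$ over the alphabet of the $2^A$ payloads, take a maximal set with pairwise Hamming distances at least $d$. By maximality, the balls of radius $d-1$ about its words cover all $2^{AM}$ words. A point of such a ball is obtained by choosing $d-1$ positions and overwriting them, so a ball has at most $2^M2^{A(d-1)}$ points. This is the Gilbert--Varshamov argument, and it shows that the outer code has at least $2^{A(M-d+1)-M}$ words. To the outer word $(u_1,\dots,u_M)$ assign the codeword $x$ in which $x_i$ is the inner word labeled $(i,u_i)$. For $\varepsilon_L<\frac12$ the inner words are distinct, so the rate is at least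
\[
\frac{A(M-d+1)}{ML}-\frac1L\ \longrightarrow\ (1-\delta)\Bigl(r-\frac1\beta\Bigr).
\]

\emph{Decoding.} Decode each output to a pair (index, payload) and ignore indices outside $\{1,\dots,M\}$. Fill position $i$ with the payload if exactly one output claims the index $i$, and erase it otherwise. Then choose an outer word with the fewest disagreements on the filled positions.

Let $U=M-|S|$ be the number of unsampled inputs, $T$ the number of wrongly decoded outputs, $s_0$ the number of erased positions and $s_1$ the number of incorrectly filled positions. A correctly decoded output has the form $(j,u_j)$, so an incorrectly filled position is claimed by a wrongly decoded output, and $s_1\le T$. If position $i$ is sampled, its own output is decoded correctly and no wrongly decoded output claims $i$, then $i$ is filled correctly. Each wrongly decoded output spoils at most its own position and the one it claims, so $s_0+s_1\le U+2T$. Hence $s_0+2s_1\le U+3T$. By (S2), $U/M\to q<\delta$ in probability, and by (S1), $\mathbb ET\le M\varepsilon_L=o(M)$. So $s_0+2s_1<d$ with probability tending to $1$. On this event the true outer word has $s_1$ disagreements.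 Any other outer word differs from it in at least $d-s_0$ filled positions and so has at least $d-s_0-s_1>s_1$ disagreements. The decoder is then correct.

Letting $r\uparrow C$ and $\delta\downarrow q$ completes the proof of Theorem~\ref{thm:bernoulli} and of Remark~\ref{rem:pattern}. The shuffle is responsible for the whole term $1/\beta$: if the decoder were told the position of each output, the same scheme with $b=0$ would achieve every rate below $(1-q)C$.

\section{The clustered channel}\label{sec:cluster}

We prove Theorem~\ref{thm:cluster}. Let $f_n(P)=[I(P;W_n)-1/\beta]^+\in[0,\log|\mathcal X|]$, so that $F=\sum_nq_nf_n$. The series converges uniformly and its terms are continuous, so $F$ attains its maximum. Let $S_n=\{i:N_i=n\}$ and $m_n=|S_n|$; by Chebyshev's inequality $m_n/M\to q_n$ in probability.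

\subsection*{Achievability}

The encoder does not know which sequences will be drawn often, so one input law $P$ must serve all cluster sizes. We use a random code and let the decoder search over the assignments of clusters to positions. The number of assignments is what produces the term $1/\beta$, and the decoder ignores the cluster sizes for which this cost exceeds the information gained.

Fix $P$, an integer $n_0\ge1$ and $\eta>0$. Let $I_n=I(P;W_n)$ and
\[
\mathcal N=\{1\le n\le n_0:\ q_n>0,\ I_n>1/\beta\},\qquad m_{\mathcal N}=\sum_{n\in\mathcal N}m_n .
\]
Suppose $0<R<\sum_{n\in\mathcal N}q_n(I_n-1/\beta-\eta)$; if no such $R$ exists there is nothing to prove for these parameters. For each of $\lceil2^{MLR}\rceil$ messages draw a codeword, all symbols of all codewords being independent with law $P$. For $u\in\mathcal X^L$ and $y\in(\mathcal Y^n)^L$ let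
\[
\iota_n(u;y)=\log\frac{W_n(y|u)}{(PW_n)^{\otimes L}(y)} .
\]
Let $y_c$ be the received clusters whose sizes $n_c$ lie in $\mathcal N$. A codeword $x$ \emph{passes} if, for some injection $\sigma$ from these clusters to $\{1,\dots,M\}$,
\begin{equation}\label{eq:pass}
\sum_c\iota_{n_c}(x_{\sigma(c)};y_c)\ge\theta,\qquad\theta=L\sum_{n\in\mathcal N}m_n(I_n-\eta).
\end{equation}
The decoder sees the $m_n$, and it outputs a message if its codeword is the only one that passes.

\emph{The true codeword passes.} Condition on $(N_i)$ and take the true assignment. The left side of \eqref{eq:pass} is a sum of $m_{\mathcal N}L$ independent terms, of which $m_nL$ have mean $I_n$, and whose variances are bounded by a constant $v'$ depending on $P$, $W$ and $n_0$. Its mean is $\theta+\eta m_{\mathcal N}L$. If $m_{\mathcal N}\ge1$, it falls below $\theta$ with probability at most $v'/(\eta^2m_{\mathcal N}L)\le v'/(\eta^2L)$; if $m_{\mathcal N}=0$, both sides of \eqref{eq:pass} are $0$.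

\emph{No other codeword passes.} The codeword $X'$ of another message is independent of the output. Condition on the output; almost surely $(PW_{n_c})^{\otimes L}(y_c)>0$ for all $c$. For a fixed injection $\sigma$ the words $X'_{\sigma(c)}$ are independent with law $P^{\otimes L}$, so
\[
\mathbb E\prod_c2^{\iota_{n_c}(X'_{\sigma(c)};y_c)}=\prod_c\frac{\sum_uP^{\otimes L}(u)W_{n_c}(y_c|u)}{(PW_{n_c})^{\otimes L}(y_c)}=1 .
\]
By Markov's inequality \eqref{eq:pass} holds with probability at most $2^{-\theta}$. There are at most $M^{m_{\mathcal N}}$ injections and at most $2^{MLR}$ other messages, so some other codeword passes with conditional probability at most $2^{\Delta}$, where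
\[
\Delta=ML\Bigl(R-\sum_{n\in\mathcal N}\frac{m_n}M\Bigl(I_n-\eta-\frac{\log M}L\Bigr)\Bigr).
\]
The bracket converges in probability to a negative number, so $\mathbb E\min(1,2^\Delta)\to0$.

Thus the error probability averaged over the codebooks is some $\lambda_M\to0$. Fix a codebook with average error at most $\lambda_M$. At least half of its messages have error probability at most $2\lambda_M$; keep these. Two messages with the same codeword have the same output law, so their success probabilities sum to at most $1$. Hence for $2\lambda_M<\frac12$ the kept codewords are distinct and form a code of rate at least $R-1/(ML)$. As $\eta\to0$ and $n_0\to\infty$, the bound on $R$ tends to $F(P)$, because $\sum_{n\in\mathcal N}q_n(I_n-1/\beta)=\sum_{n\le n_0}q_nf_n(P)$.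

\subsection*{Converse}

We apply Corollary~\ref{cor:key} to each cluster size separately. Two points are new. First, the constants of $W_n$ deteriorate as $n$ grows, so we treat finitely many sizes and give away the sequences with larger clusters. Second, the choice of $\Gamma$ in Section~\ref{sec:converse} is too crude: it would replace $I(P;W_n)$ by the capacity of $W_n$, with a separate maximizer for each $n$. A sequence $x_i$ has one composition, fixed before $N_i$ is drawn, and $\Gamma$ must track it.

Fix $n_0\ge1$, $\eta>0$, $\epsilon\in(0,\frac12)$, and let $\rho=\sum_{n>n_0}q_n$. Give the decoder the vector $(N_i)$, the sequences $x_i$ with $N_i>n_0$, and, for each $1\le n\le n_0$, the clusters of $S_n$ in uniformly random order, the orders being independent. The output of the clustered channel is generated from these data by producing the clusters of size above $n_0$ and shuffling all clusters. Given $(N_i)$ and the codeword, the groups are independent. Sizes with $q_n=0$ almost surely do not occur; below, $n$ ranges over $1\le n\le n_0$ with $q_n>0$.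

The \emph{type} of $u\in\mathcal X^L$ is the probability on $\mathcal X$ given by the frequencies of the symbols in $u$. Each frequency takes one of $L+1$ values, so the set $\mathcal T_L$ of types has at most $(L+1)^{|\mathcal X|}$ elements. For group $n$ take $V=W_n$, $\mathcal Z=\mathcal Y^n$, $m=m_n$ and
\[
\Gamma_n=\frac12\,\mathrm{Unif}(\mathcal Z^L)+\frac1{2|\mathcal T_L|}\sum_{P\in\mathcal T_L}(PW_n)^{\otimes L},\qquad\kappa_n=\frac1{2|\mathcal Y|^n}.
\]
The uniform part gives $\Gamma_n\ge\frac12|\mathcal Z|^{-L}\ge\kappa_n^L$. The second part contains the right product law for every type, at a cost of $O(\log L)$ bits. Let $\Lambda_{n,m}$ be the law of Lemma~\ref{lem:key} for $m\ge2$, and any probability on $(\mathcal Z^L)^m$ for $m\le1$. The reference $\Lambda$ is the law of $(N_i)$, times $\prod_n\Lambda_{n,m_n}$, times the uniform law on the revealed sequences. The log-ratio in Lemma~\ref{lem:oneshot} is then the sum of the log-ratios of the groups and of $L\log|\mathcal X|\cdot|\{i:N_i>n_0\}|$.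

\emph{The bound on $D_i$.} Let $\hat P_i$ be the type of $x_i$ and let $i\in S_n$. Keeping one term of $\Gamma_n$,
\[
D_i\le1+|\mathcal X|\log(L+1)+\Sigma_i,\qquad\Sigma_i=\sum_{\ell=1}^L\log\frac{W_n(Y_{i,\ell}|x_{i,\ell})}{(\hat P_iW_n)(Y_{i,\ell})}.
\]
Grouping the positions by their input symbol gives
\[
\mathbb E\Sigma_i=L\sum_{u}\hat P_i(u)D\bigl(W_n(\cdot|u)\,\|\,\hat P_iW_n\bigr)=L\,I(\hat P_i;W_n).
\]
The variance must be bounded uniformly in the type, although some frequencies may be as small as $1/L$. For $P(u)>0$ and $W_n(z|u)>0$, the inequalities $P(u)W_n(z|u)\le(PW_n)(z)\le1$ give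
\[
W_n(z|u)\le\frac{W_n(z|u)}{(PW_n)(z)}\le\frac1{P(u)},\qquad\text{so}\qquad\log^2\frac{W_n(z|u)}{(PW_n)(z)}\le\log^2P(u)+\log^2W_n(z|u).
\]
The function $t\log^2t$ on $(0,1]$ is largest at $t=e^{-2}$, with value $c_0=4e^{-2}(\log e)^2$. The terms of $\Sigma_i$ are independent, so
\[
\operatorname{Var}\Sigma_i\le L\sum_u\hat P_i(u)\log^2\hat P_i(u)+L\sum_u\hat P_i(u)\sum_zW_n(z|u)\log^2W_n(z|u)\le Lv_n,
\]
with $v_n=c_0(|\mathcal X|+|\mathcal Y|^n)$. Once $1+|\mathcal X|\log(L+1)\le\eta L/2$, Chebyshev's inequality gives $\Pr[D_i>d_i]\le\alpha_n$ for
\[
d_i=L\bigl(I(\hat P_i;W_n)+\eta\bigr),\qquad\alpha_n=\frac{4v_n}{\eta^2L}.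
\]

\emph{The sampling.} Fix the codeword. Let $\mathcal E_M$ be the event that $|\{i:N_i>n_0\}|\le\rho M+M^{2/3}$ and that, for each $n$, $m_n\ge q_nM/2$ and
\begin{equation}\label{eq:average}
\sum_{i\in S_n}f_n(\hat P_i)\le q_n\sum_{i=1}^Mf_n(\hat P_i)+M^{2/3}.
\end{equation}
The left side of \eqref{eq:average} is the sum of the independent variables $\mathbf 1\{N_i=n\}f_n(\hat P_i)$, with mean $q_n\sum_if_n(\hat P_i)$ and variance at most $M\log^2|\mathcal X|$. So \eqref{eq:average} fails with probability at most $M^{-1/3}\log^2|\mathcal X|$. Chebyshev's inequality handles the two counts in the same way, and there are at most $n_0$ groups, so $\Pr[\mathcal E_M]\to1$ uniformly in the codeword. This is the step that uses the independence of the $N_i$ and their common law: it prevents the encoder from matching types to cluster sizes.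

\emph{Summation.} Condition on a vector $(N_i)$ in $\mathcal E_M$ and apply Corollary~\ref{cor:key} to each group. The exceptional probabilities tend to $0$, because $\alpha_n\to0$ and $m_n^\epsilon/L\ge(q_nM/2)^\epsilon/L\to\infty$. The first two terms of the corollary total at most $2n_0M^{1-\epsilon}L\log|\mathcal X|+M\log(4eL)=o(ML)$, and the last terms total at most $\eta ML$. From $m_n\ge q_nM/2$ we get $\log m_n\ge L(1/\beta-\zeta_M)$ with $0\le\zeta_M\to0$. Since $[s+t]^+\le[s]^++t$ for $t\ge0$,
\[
\bigl[d_i-(1-2\epsilon)\log m_n\bigr]^+\le L\Bigl(f_n(\hat P_i)+\eta+\frac{2\epsilon}\beta+\zeta_M\Bigr)\qquad(i\in S_n).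
\]
Sum over $i\in S_n$ and over $n$, use \eqref{eq:average} and $\sum_{n\le n_0}q_nf_n\le F$, and add the revealed part. With probability $1-o(1)$, uniformly in the codeword, the log-ratio is at most
\[
L\sum_{i=1}^MF(\hat P_i)+ML\Bigl(2\eta+\frac{2\epsilon}\beta+\rho\log|\mathcal X|+o(1)\Bigr)\le ML\Bigl(\max_PF+2\eta+\frac{2\epsilon}\beta+\rho\log|\mathcal X|+o(1)\Bigr).
\]
Given $R>\max_PF$, choose $n_0$ large and $\eta,\epsilon,\tau>0$ small, so that the last bracket is below $R-\tau$ for large $M$. Lemma~\ref{lem:oneshot} with $\gamma=2^{ML(R-\tau)}$ gives $P_{\rm correct}\to0$ for all codes of rate at least $R$.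

\subsection*{The remaining statements}

The output of the unclustered channel is generated from that of the clustered channel by breaking up the clusters and shuffling all copies. The strong converse at $\max_PF$ therefore passes to the unclustered channel. If $q_0+q_1=1$, every cluster is a single output, so the models coincide; moreover $W_1=W$ and $t\mapsto[t-1/\beta]^+$ is nondecreasing, so $\max_PF=(1-q)[\max_PI(P;W)-1/\beta]^+=(1-q)[C-1/\beta]^+$. This completes the proof of Theorem~\ref{thm:cluster}.

\begin{thebibliography}{9}

\bibitem{Gal}
Gallager, \emph{Information Theory and Reliable Communication}.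

\bibitem{SH}
Ilan Shomorony and Reinhard Heckel, \emph{Information-Theoretic Foundations of DNA Data Storage}, arXiv:2211.05552 (2022).

\end{thebibliography}
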